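\title{Unbounded composition multiplicities in induced modules of perfected reductive groups}

\begin{abstract}
Let $G$ be a connected reductive group over an algebraically closed field of characteristic $p>0$. For dominant weights $\lambda,\mu$, the multiplicities $[\nabla(p^m\lambda):L(p^m\mu)]$ increase with $m$, and their limit is a composition multiplicity in an induced module for the perfection of $G$. We show that this limit can be infinite: for $G=\mathrm{Sp}_4$ and $p=2$, the trivial module occurs $2^{m-1}+1$ times in $\nabla(2^m\omega_2)$. In general, all these sequences are bounded if and only if $p\ge h-1$ for the Coxeter number $h$ of every irreducible component of the root system, and they are then constant from $m=1$ on. The proof expresses the multiplicities through the powers of one finite matrix with nonnegative entries, indexed by the weights in the convex hull of $W\rho$.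
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $k$ be an algebraically closed field of characteristic $p>0$, let $G$ be a connected reductive group over $k$, and let $T\subset B\subset G$ be a maximal torus and a Borel subgroup. Write $X=X(T)$ for the character lattice and $X_+\subset X$ for the monoid of dominant weights. We follow the convention of \cite{J}: $B$ is the negative Borel subgroup, so that for $\lambda\in X_+$ the induced module $\nabla(\lambda)=\mathrm{Ind}_B^Gk_\lambda$ is finite-dimensional and nonzero. Its socle $L(\lambda)$ is the simple module of highest weight $\lambda$. For a finite-dimensional module $M$ and a simple module $L$, let $[M:L]$ be the composition multiplicity.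

The \emph{perfection} $\mathbf G=G_{\mathrm{perf}}$ is the inverse limit of copies of $G$ along the Frobenius homomorphism; put $\mathbf T=T_{\mathrm{perf}}$ and $\mathbf B=B_{\mathrm{perf}}$. A representation of an affine group scheme $H$ is a comodule over $k[H]$. If $M$ is such a representation, possibly infinite-dimensional, and $L$ is simple and finite-dimensional, set
\[
[M:L]=\sup\{[M':L]\;:\;M'\subseteq M\text{ a finite-dimensional subrepresentation}\}\in\mathbb N\cup\{\infty\}.
\]
The character group of $\mathbf T$ is $\mathbf X=\mathbb Z[1/p]\otimes_{\mathbb Z}X$, which contains $X$ through $\lambda\mapsto1\otimes\lambda$. Let $\mathbf X_+\supset X_+$ be the set of $\boldsymbol\lambda\in\mathbf X$ with $p^i\boldsymbol\lambda\in X_+$ for some $i\in\mathbb N$. For $\boldsymbol\lambda\in\mathbf X_+$ let $k_{\boldsymbol\lambda}$ be the one-dimensional representation of $\mathbf B$ inflated from $\mathbf T$, and let $\boldsymbol\nabla(\boldsymbol\lambda)=\mathrm{Ind}_{\mathbf B}^{\mathbf G}k_{\boldsymbol\lambda}$; it is in general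 infinite-dimensional. We take the following known facts as given.
\begin{itemize}
\item[(K1)] $\boldsymbol\nabla(\boldsymbol\lambda)$ has a simple, finite-dimensional socle $\mathbf L(\boldsymbol\lambda)$, and $\boldsymbol\lambda\mapsto\mathbf L(\boldsymbol\lambda)$ is a bijection from $\mathbf X_+$ to the isomorphism classes of simple finite-dimensional representations of $\mathbf G$.
\item[(K2)] $[\boldsymbol\nabla(\boldsymbol\lambda):\mathbf L(\boldsymbol\mu)]=[\boldsymbol\nabla(p^j\boldsymbol\lambda):\mathbf L(p^j\boldsymbol\mu)]$ for $\boldsymbol\lambda,\boldsymbol\mu\in\mathbf X_+$ and $j\in\mathbb Z$.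
\item[(K3)] For $\lambda,\mu\in X_+$ the sequence $m\mapsto[\nabla(p^m\lambda):L(p^m\mu)]$ is monotone increasing, and its limit is $[\boldsymbol\nabla(\lambda):\mathbf L(\mu)]$. The sequence is bounded when $G$ has rank one.
\end{itemize}
The question that we answer comes from \cite{CW}:
\begin{quote}
\emph{Is the sequence $\bigl([\nabla(p^m\lambda):L(p^m\mu)]\bigr)_{m\ge0}$ bounded for every $G$ and all $\lambda,\mu\in X_+$? Equivalently, by \emph{(K2)} and \emph{(K3)}, can a multiplicity $[\boldsymbol\nabla(\boldsymbol\lambda):\mathbf L(\boldsymbol\mu)]$ be infinite?}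
\end{quote}

The monotonicity has a simple source. Composition with the Frobenius homomorphism, $f\mapsto f\circ\mathrm{Fr}$, embeds the Frobenius twist $\nabla(\lambda)^{(1)}$ into $\nabla(p\lambda)$, and $L(\mu)^{(1)}\cong L(p\mu)$. The increments of the sequence therefore count the composition factors $L(p^m\mu)$ of $\nabla(p^m\lambda)$ that lie outside the twisted submodule $\nabla(p^{m-1}\lambda)^{(1)}$. A first upper bound is the dimension of a weight space:
\[
[\nabla(p^m\lambda):L(p^m\mu)]\le\dim\nabla(p^m\lambda)_{p^m\mu}.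
\]
For $\mathrm{SL}_2$ the weight spaces of $\nabla(\lambda)$ have dimension at most one, so the sequence takes only the values $0$ and $1$, and one may guess from this that boundedness always holds. In rank two the weight spaces grow with $m$ (Section~\ref{sec:sp4} has an example) and the bound says nothing. What matters is how much of a growing weight space is used up by other composition factors, and this depends on the size of $p$.

\subsection*{Results}
The first theorem answers the question.

\begin{theorem}\label{thm:sp4}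
Let $p=2$ and $G=\mathrm{Sp}_4$, and let $\omega_2$ be the highest weight of the $5$-dimensional module $\nabla(\omega_2)$. For all $m\ge1$,
\[
[\nabla(2^m\omega_2):L(0)]=2^{m-1}+1 .
\]
Hence $[\boldsymbol\nabla(\omega_2):\mathbf L(0)]=\infty$.
\end{theorem}

The second theorem decides, for every $G$ and $p$, whether infinite multiplicities occur.

\begin{theorem}\label{thm:main}
Let $G$ be connected reductive, let $\Phi_i$ be the irreducible components of its root system, and let $h_i$ be the Coxeter number of $\Phi_i$.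
\begin{itemize}
\item[(1)] If $p\ge h_i-1$ for all $i$, then for all $\lambda,\mu\in X_+$ the sequence $[\nabla(p^m\lambda):L(p^m\mu)]$ is constant for $m\ge1$. In particular all multiplicities $[\boldsymbol\nabla(\boldsymbol\lambda):\mathbf L(\boldsymbol\mu)]$ are finite.
\item[(2)] If $p\le h_i-2$ for some $i$, put $\lambda=2h_i\rho_i$, where $2\rho_i$ is the sum of the positive roots of $\Phi_i$. There is a finite set $M\subset X_+$ with
\[
\sum_{\mu\in M}[\nabla(p^m\lambda):L(p^m\mu)]\ge2^{m-1}\qquad\text{for all }m\ge1 .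
\]
Hence $[\boldsymbol\nabla(\lambda):\mathbf L(\mu)]=\infty$ for some $\mu\in M$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:iff}
All multiplicities $[\boldsymbol\nabla(\boldsymbol\lambda):\mathbf L(\boldsymbol\mu)]$ are finite if and only if $p\ge h_i-1$ for all $i$. Otherwise there are $\lambda,\mu\in X_+$ with $[\nabla(p^m\lambda):L(p^m\mu)]\ge2^{m-1}/|W|$ for infinitely many $m$, where $W$ is the Weyl group of $G$.
\end{corollary}

Thus $\mathrm{SL}_2$ and $\mathrm{SL}_3$ ($h=2,3$) have finite multiplicities for every $p$, while $\mathrm{Sp}_4$ ($h=4$) has infinite ones exactly for $p=2$, and $G_2$ ($h=6$) exactly for $p=2,3$. The range $m\ge1$ in part (1) cannot be replaced by $m\ge0$. For $\mathrm{SL}_2$ and $p=2$, with $X=\mathbb Z$, we have $[\nabla(1):L(0)]=0$, whereas $\nabla(2)$ has the weights $2,0,-2$ and $L(2)=L(1)^{(1)}$ has the weights $\pm2$, so that $[\nabla(2):L(0)]=1$.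

\subsection*{Method}
Theorem~\ref{thm:sp4} has a short direct proof, given in Section~\ref{sec:sp4}. For Theorem~\ref{thm:main} we remove one factor $p$ at a time. Section~\ref{sec:recursion} produces a matrix $R$ with entries in $\mathbb N$, indexed by the finite set $\Pi$ of weights in the convex hull of $W\rho$ and independent of $\lambda$ and $\mu$, such that $[\nabla(p^m\lambda):L(p^m\mu)]$ is a fixed linear combination of the entries of the row of $R^m$ indexed by $\rho$. These entries count weighted walks of length $m$ in $\Pi$ that start at $\rho$. If $p\ge h-1$, the linkage principle forces a walk to stop one step after it leaves $\rho$ (Section~\ref{sec:large}). If $p\le h-2$, a walk can enter a $W$-orbit inside which it has at least two continuations at every step (Sections~\ref{sec:small} and~\ref{sec:types}).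

\section{Reduction and standard facts}\label{sec:prelim}

\subsection*{Reduction to a simply connected group with irreducible root system}
The statement to be proved in Sections~\ref{sec:recursion}--\ref{sec:types} is the following. Here $\Phi$ is the root system, $\mathbb Z\Phi$ the root lattice, and $\rho$ half the sum of the positive roots.

\begin{proposition}\label{prop:simple}
Let $G$ be semisimple and simply connected, with irreducible root system $\Phi$ of Coxeter number $h$.
\begin{itemize}
\item[(1)] If $p\ge h-1$, then $[\nabla(p^m\lambda):L(p^m\mu)]$ is constant for $m\ge1$, for all $\lambda,\mu\in X_+$.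
\item[(2)] If $p\le h-2$ and $\lambda=2h\rho$, there is a set $M\subset X_+\cap\mathbb Z\Phi$ with $|M|\le|W|$ and $\sum_{\mu\in M}[\nabla(p^m\lambda):L(p^m\mu)]\ge2^{m-1}$ for all $m\ge1$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:iff} from Proposition~\ref{prop:simple}]
The simply connected cover of the derived group of $G$ is a product $H_1\times\dots\times H_r$, where $H_i$ has root system $\Phi_i$. Let $A$ be the radical of $G$, a central torus, and $\tilde G=H_1\times\dots\times H_r\times A$. The map $\tilde G\to G$ is a central isogeny whose kernel lies in the preimage $\tilde T$ of $T$. Hence $G$-modules are the $\tilde G$-modules on which the kernel acts trivially, with the same submodules, and $\tilde G/\tilde B=G/B$ for the preimage $\tilde B$ of $B$. So $\nabla(\lambda)$ and $L(\mu)$ inflate to the modules of the same names for $\tilde G$. For a product of groups these modules are external tensor products. Writing $\lambda=(\lambda_1,\dots,\lambda_r,\lambda_A)$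 for the image of $\lambda$ in $X(\tilde T)$, we obtain
\begin{equation}\label{eq:product}
[\nabla(p^m\lambda):L(p^m\mu)]=\delta_{\lambda_A,\mu_A}\prod_{i=1}^r[\nabla(p^m\lambda_i):L(p^m\mu_i)] .
\end{equation}
If $p\ge h_i-1$ for all $i$, every factor is constant for $m\ge1$. Given $\boldsymbol\lambda,\boldsymbol\mu\in\mathbf X_+$, choose $j$ with $p^j\boldsymbol\lambda,p^j\boldsymbol\mu\in X_+$; then (K2) and (K3) give $[\boldsymbol\nabla(\boldsymbol\lambda):\mathbf L(\boldsymbol\mu)]<\infty$.

Suppose $p\le h_i-2$. The lattice $\mathbb Z\Phi_i$ lies in $X$, and its elements have zero components outside the factor $H_i$. So $\lambda=2h_i\rho_i$ and the set $M\subset\mathbb Z\Phi_i$ given by Proposition~\ref{prop:simple}(2) for $H_i$ lie in $X_+$; this is why the proposition asks for $M\subset\mathbb Z\Phi$. Since $\nabla(0)=L(0)=k$, the factors of \eqref{eq:product} other than the $i$-th equal $1$, and the inequality holds for $G$. For each $m$ some $\mu\in M$ has $[\nabla(p^m\lambda):L(p^m\mu)]\ge2^{m-1}/|M|\ge2^{m-1}/|W|$. One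 $\mu$ serves for infinitely many $m$, and for it the limit in (K3) is infinite.
\end{proof}

\emph{From now on $G$ is semisimple and simply connected, and $\Phi$ is irreducible with Coxeter number $h$.} Then $X$ is the full weight lattice and $\rho\in X$. Let $\Phi^+$ be the set of positive roots (those not in $B$); we write $\alpha>0$ for $\alpha\in\Phi^+$, and $\mu\le\lambda$ if $\lambda-\mu\in\mathbb N\Phi^+$. The coroot of $\alpha$ is $\alpha^\vee$, and $\langle\rho,a^\vee\rangle=1$ for every simple root $a$. A weight $\zeta$ is \emph{restricted} if $0\le\langle\zeta,a^\vee\rangle\le p-1$ for all simple $a$; let $X_1$ be the set of these. Dividing the coordinates with respect to the fundamental weights by $p$ with remainder, we write every weight uniquely as $\zeta+p\eta$ with $\zeta\in X_1$ and $\eta\in X$, and $\zeta+p\eta$ is dominant if and only if $\eta$ is.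

\subsection*{Characters}
Characters lie in the group ring $\mathbb Z[X]$, with basis $e^\lambda$. The element $\delta=e^\rho\prod_{\alpha>0}(1-e^{-\alpha})$ satisfies $w\delta=\det(w)\delta$. For \emph{every} $\lambda\in X$ the Weyl character
\[
\chi(\lambda)=\delta^{-1}\sum_{w\in W}\det(w)\,e^{w(\lambda+\rho)}
\]
lies in $\mathbb Z[X]^W$. It changes by $\det(w)$ when $\lambda+\rho$ is replaced by $w(\lambda+\rho)$, and so vanishes when $\lambda+\rho$ is fixed by a reflection. The characters $\operatorname{ch}L(\mu)$, $\mu\in X_+$, form a $\mathbb Z$-basis of $\mathbb Z[X]^W$, and for $\theta\in\mathbb Z[X]^W$ we write $[\theta:L(\mu)]\in\mathbb Z$ for the coefficient of $\operatorname{ch}L(\mu)$. Let $f\mapsto f^F$ be the ring endomorphism $e^\mu\mapsto e^{p\mu}$ of $\mathbb Z[X]$; the Frobenius twist satisfies $\operatorname{ch}M^{(1)}=(\operatorname{ch}M)^F$. We use three theorems from \cite[Part II]{J}, valid for all $p$.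
\begin{itemize}
\item[(F1)] (Weyl's character formula, by Kempf vanishing.) $\operatorname{ch}\nabla(\lambda)=\chi(\lambda)$ for $\lambda\in X_+$. The same holds for Levi subgroups of $G$.
\item[(F2)] (Steinberg's tensor product theorem.) $L(\zeta+p\eta)\cong L(\zeta)\otimes L(\eta)^{(1)}$ for $\zeta\in X_1$, $\eta\in X_+$.
\item[(F3)] (Linkage principle, \cite[II.6.17]{J}.) If $[\nabla(\lambda):L(\mu)]\ne0$, then $\mu+\rho\in W(\lambda+\rho)+p\mathbb Z\Phi$.
\end{itemize}

\subsection*{The polytope and the alcove}
Fix a $W$-invariant Euclidean norm $|\cdot|$ on $E=\mathbb R\otimes X$. Let $\alpha_0$ be the highest short root. Then $\alpha_0^\vee$ is the highest coroot, and $\langle\rho,\alpha_0^\vee\rangle=h-1$ is the largest value of $\langle\rho,\alpha^\vee\rangle$ for $\alpha\in\Phi$. We need the Coxeter numbers and the indices of the root lattice: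
\[
\begin{array}{c|ccccccccc}
\Phi&A_l&B_l&C_l&D_l&E_6&E_7&E_8&F_4&G_2\\\hline
h&l+1&2l&2l&2l-2&12&18&30&12&6\\
|X/\mathbb Z\Phi|&l+1&2&2&4&3&2&1&1&1
\end{array}
\]
Let $P=\operatorname{conv}(W\rho)\subset E$.
\begin{itemize}
\item[(P1)] $P=-P$, because the longest element of $W$ sends $\rho$ to $-\rho$.
\item[(P2)] $|x|\le|\rho|$ for $x\in P$, and the points of $W\rho$ are extreme points of $P$, because they lie on the sphere of radius $|\rho|$ and the norm is strictly convex.
\item[(P3)] $|\langle x,\alpha^\vee\rangle|\le h-1$ for $x\in P$ and $\alpha\in\Phi$, because $\langle w\rho,\alpha^\vee\rangle=\langle\rho,(w^{-1}\alpha)^\vee\rangle$.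
\item[(P4)] If $\lambda$ is dominant and $w\gamma\le\lambda$ for all $w\in W$, then $\gamma\in\operatorname{conv}(W\lambda)$.
\end{itemize}
For (P4), assume $\gamma$ dominant. If a linear form $f$ had $f(\gamma)>f(w\lambda)$ for all $w$, then the $W$-conjugate $f'$ of $f$ that is nonnegative on $\Phi^+$ would satisfy $f'(\lambda)\ge f'(\gamma)\ge f(\gamma)$, although $f'(\lambda)$ is one of the numbers $f(w\lambda)$.

The affine Weyl group $W_p=W\ltimes p\mathbb Z\Phi$ acts on $E$. It is generated by the reflections $x\mapsto x-(\langle x,\alpha^\vee\rangle-jp)\alpha$ in the hyperplanes $\langle x,\alpha^\vee\rangle=jp$, $j\in\mathbb Z$, and every $W_p$-orbit meets the closed alcove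
\[
C=\{x\in E:\ x\text{ dominant},\ \langle x,\alpha_0^\vee\rangle\le p\}
\]
in exactly one point. The threshold in Theorem~\ref{thm:main} is visible here: $\rho\in C$ if and only if $p\ge h-1$.

\section{The group $\mathrm{Sp}_4$ in characteristic two}\label{sec:sp4}

Let $p=2$ and $G=\mathrm{Sp}_4$. Then $X=\mathbb Z^2$ with basis $\varepsilon_1,\varepsilon_2$, the simple roots are $\varepsilon_1-\varepsilon_2$ and $2\varepsilon_2$, the group $W$ consists of the signed permutations, and $\mathbb Z\Phi$ is the set of vectors with even coordinate sum. We have $\omega_1=(1,0)$, $\omega_2=(1,1)$, $\rho=(2,1)$, and $X_1=\{0,\omega_1,\omega_2,\rho\}$. In this case no composition factor other than the trivial module takes anything from the zero weight space.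

\begin{lemma}\label{lem:sp4}
If $\zeta\in X_1$ is nonzero, no weight of $L(\zeta)$ lies in $2X$. If $\xi\in X_+$ is nonzero, then $0$ is not a weight of $L(\xi)$.
\end{lemma}

\begin{proof}
The module $L(\omega_1)$ is a composition factor of the natural module $V$, whose weights are $\pm\varepsilon_1,\pm\varepsilon_2$. The weights of $L(\rho)$ lie in $\rho+\mathbb Z\Phi$, so their coordinate sum is odd. For $\omega_2$, consider $\Lambda^2V$, which has the weights $\pm\varepsilon_1\pm\varepsilon_2$ once each and the weight $0$ twice. Let $\kappa\colon\Lambda^2V\to k$ be the contraction with the symplectic form, and let $\tau=v_1\wedge v_{-1}+v_2\wedge v_{-2}$ be the invariant vector, where $v_{\pm1},v_{\pm2}$ is a symplectic basis with $\kappa(v_i\wedge v_{-i})=1$ for $i=1,2$. Then $\kappa(\tau)=2=0$, so $\ker\kappa/k\tau$ is a module whose weights are $\pm\varepsilon_1\pm\varepsilon_2$ only. Its highest weight is $\omega_2$, so $L(\omega_2)$ is a composition factor of it. None of the weights found lies in $2X$.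

Write $\xi=\sum_j2^j\zeta_j$ with $\zeta_j\in X_1$, and let $i$ be minimal with $\zeta_i\ne0$. By (F2), a weight of $L(\xi)$ has the form $\sum_{j\ge i}2^j\kappa_j$ with $\kappa_j$ a weight of $L(\zeta_j)$. If this sum were $0$, then $\kappa_i=-\sum_{j>i}2^{j-i}\kappa_j$ would lie in $2X$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sp4}]
By Lemma~\ref{lem:sp4}, $[\nabla(\lambda):L(0)]=\dim\nabla(\lambda)_0$ for all $\lambda\in X_+$. By (F1), $\nabla(r\omega_2)$ has the character of the irreducible module of highest weight $r\omega_2$ in characteristic $0$. There $\mathrm{Sp}_4$ acts through $\mathrm{SO}_5$ on a $5$-dimensional quadratic space $U$ with weights $0,\pm f_1,\pm f_2$, where $f_1=\varepsilon_1+\varepsilon_2=\omega_2$ and $f_2=\varepsilon_1-\varepsilon_2$. The irreducible module of highest weight $rf_1$ is the space of harmonic polynomials of degree $r$, a complement to the multiples of the invariant quadratic element in $S^rU$. Hence $\chi(r\omega_2)=\operatorname{ch}S^rU-\operatorname{ch}S^{r-2}U$. With weight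 vectors $x_0,x_{\pm1},x_{\pm2}$, the monomials of weight $0$ in $S^rU$ are $x_0^{\,r-2a-2b}(x_1x_{-1})^a(x_2x_{-2})^b$ with $a+b\le s:=\lfloor r/2\rfloor$. Passing from $r$ to $r-2$ removes exactly the pairs with $a+b=s$, so
\begin{equation}\label{eq:zero}
\dim\nabla(r\omega_2)_0=\lfloor r/2\rfloor+1 .
\end{equation}
For $r=2^m$ with $m\ge1$ this is $2^{m-1}+1$. The last assertion follows from (K3).
\end{proof}

Formula \eqref{eq:zero} holds in every characteristic. For $p\ge3=h-1$, Theorem~\ref{thm:main}(1) says that $[\nabla(p^m\omega_2):L(0)]$ is nevertheless constant for $m\ge1$, so all but a bounded part of the zero weight space belongs to nontrivial composition factors. The general case thus needs a count that separates $L(p^m\mu)$ from the other factors.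

\section{Removing one factor of $p$}\label{sec:recursion}

By (F2), the composition factors of the form $L(p\mu)$ are those whose restricted part $\zeta$ is zero, that is, those on which the Lie algebra $\mathfrak g$ of $G$ acts trivially. To detect them while keeping track of weights, we restrict to the subgroup scheme $G_1T$, where $G_1$ is the kernel of the Frobenius homomorphism.

\subsection*{$G_1T$-modules}
We recall what is needed from \cite[II, Ch.~9]{J}. Let $u(\mathfrak g)=\mathrm{Dist}(G_1)$ be the restricted enveloping algebra; the ordered monomials with exponents at most $p-1$ in a basis of $\mathfrak g$ form a basis of it (PBW). A $G_1T$-module is a $T$-module with a compatible action of $u(\mathfrak g)$: the root space $\mathfrak g_\alpha$ shifts weights by $\alpha$, and $\operatorname{Lie}T$ acts on a weight space through the differential of the weight. For $\eta\in X$ there is a one-dimensional module $k_{p\eta}$ of weight $p\eta$ on which $\mathfrak g$ acts by zero. The simple modules are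
\[
\widehat L(\zeta+p\eta)=L(\zeta)\otimes k_{p\eta}\qquad(\zeta\in X_1,\ \eta\in X),
\]
and $\widehat L(\lambda)$ has highest weight $\lambda$. In particular $\widehat L(p\eta)=k_{p\eta}$ and $\widehat L(0)=k$. Since the highest weights are distinct, the characters of the simple modules are linearly independent, so \emph{the composition multiplicities of a finite-dimensional $G_1T$-module depend only on its character}. Two operations preserve $[M:k]$: taking the dual, which applies $e^\mu\mapsto e^{-\mu}$ to the character, and twisting the action by conjugation with a representative of $w\in W$ in $N_G(T)$, which normalizes $G_1T$; the twisted module ${}^wM$ has character $w\operatorname{ch}M$. Finally, if all weights of $M$ are $\le0$ and $0$ occurs once, then $[M:k]=1$, since a composition factor with weight $0$ has a highest weight that is both $\ge0$ and $\le0$.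

Put $\sigma_d(\alpha)=1+e^{-\alpha}+\dots+e^{-d\alpha}$. Let $\mathfrak b^+$ be the positive Borel subalgebra. The module $\widehat Z(\lambda)=u(\mathfrak g)\otimes_{u(\mathfrak b^+)}k_\lambda$, a finite-dimensional analog of a Verma module, has by PBW the character
\begin{equation}\label{eq:chZ}
\operatorname{ch}\widehat Z(\lambda)=e^\lambda\prod_{\alpha>0}\sigma_{p-1}(\alpha)=e^{\lambda-(p-1)\rho}S,\qquad
S=\prod_{\alpha>0}\frac{e^{p\alpha/2}-e^{-p\alpha/2}}{e^{\alpha/2}-e^{-\alpha/2}} .
\end{equation}
Each factor of $S$ is unchanged under $\alpha\mapsto-\alpha$, so $S$ is invariant under $W$ and under $e^\mu\mapsto e^{-\mu}$. This symmetry suggests that we index these modules by their center of symmetry rather than by their highest weight. For $\gamma\in X$ define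
\[
c(\gamma)=[\widehat Z((p-1)\rho+\gamma):k]\in\mathbb N ,
\]
the multiplicity of $k$ in any $G_1T$-module of character $e^\gamma S$.

\begin{lemma}\label{lem:c}
Let $\gamma,\nu,\eta\in X$ and $w\in W$.
\begin{itemize}
\item[(c1)] $[\widehat Z((p-1)\rho+\nu):k_{p\eta}]=c(\nu-p\eta)$.
\item[(c2)] $c(w\gamma)=c(\gamma)=c(-\gamma)$.
\item[(c3)] If $c(\gamma)\ne0$, then $\gamma$ is a weight of $S$; hence $\gamma\in(p-1)P$ and $\gamma\in(p-1)\rho+\mathbb Z\Phi$.
\item[(c4)] $c((p-1)w\rho)=1$.
\end{itemize}
\end{lemma}

\begin{proof}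
For (c1), tensor with $k_{-p\eta}$: this permutes the simple modules, sends $k_{p\eta}$ to $k$, and turns the character $e^\nu S$ into $e^{\nu-p\eta}S$. For (c2), twisting by $w$ and dualizing turn $e^\gamma S$ into $e^{w\gamma}S$ and $e^{-\gamma}S$. For (c3), the weight $0$ occurs in $e^\gamma S$, so $-\gamma$, and with it $\gamma$, is a weight of $S$. By \eqref{eq:chZ} the weights of $S$ are $\le(p-1)\rho$, and they form a $W$-stable set, so (P4) applies. For (c4), by (c2) we may take $\gamma=-(p-1)\rho$; then the module is $\widehat Z(0)$, whose weights are $\le0$ with $0$ occurring once.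
\end{proof}

\subsection*{The recursion}
Weyl's formula writes $\chi(\lambda)$ as a sum over $W$ of conjugates of the Verma character $e^\lambda/\prod_{\alpha>0}(1-e^{-\alpha})$. Since $\sigma_{p-1}(\alpha)=(1-e^{-p\alpha})/(1-e^{-\alpha})$, this Verma character is $\operatorname{ch}\widehat Z(\lambda)$ divided by the Frobenius twist of the same denominator. Decomposing $\widehat Z(\lambda)$ into simple $G_1T$-modules therefore splits $\chi(\lambda)$ into restricted simple characters times twisted Weyl characters. The weights $\eta$ that appear need not be dominant, so the lemma is stated for Weyl characters of arbitrary weights.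

\begin{lemma}\label{lem:step}
For all $\lambda\in X$ and $\mu\in X_+$,
\[
[\chi(\lambda):L(p\mu)]=\sum_{\eta\in X}[\widehat Z(\lambda):k_{p\eta}]\,[\chi(\eta):L(\mu)] .
\]
\end{lemma}

\begin{proof}
In the fraction field of $\mathbb Z[X]$ define, for $f\in\mathbb Z[X]$,
\[
D(f)=\sum_{w\in W}w\Bigl(\frac f{\prod_{\alpha>0}(1-e^{-\alpha})}\Bigr),\qquad
D'(f)=\sum_{w\in W}w\Bigl(\frac f{\prod_{\alpha>0}(1-e^{-p\alpha})}\Bigr).
\]
Then $D(e^\lambda)=\sum_ww(e^{\lambda+\rho}/\delta)=\chi(\lambda)$. Applying the injective, $W$-equivariant map $F$ gives $D'(e^{p\eta})=\chi(\eta)^F$. By \eqref{eq:chZ}, $D(e^\lambda)=D'(\operatorname{ch}\widehat Z(\lambda))$. Write $\operatorname{ch}\widehat Z(\lambda)=\sum_{\zeta,\eta}m_{\zeta,\eta}\operatorname{ch}L(\zeta)\,e^{p\eta}$ with $m_{\zeta,\eta}=[\widehat Z(\lambda):\widehat L(\zeta+p\eta)]$. The map $D'$ is linear over $\mathbb Z[X]^W$, so with (F2)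
\[
\chi(\lambda)=\sum_{\zeta,\eta}m_{\zeta,\eta}\operatorname{ch}L(\zeta)\,\chi(\eta)^F
=\sum_{\zeta,\eta}\ \sum_{\mu'\in X_+}m_{\zeta,\eta}\,[\chi(\eta):L(\mu')]\operatorname{ch}L(\zeta+p\mu') .
\]
The equation $\zeta+p\mu'=p\mu$ forces $\zeta=0$ and $\mu'=\mu$, and $m_{0,\eta}=[\widehat Z(\lambda):k_{p\eta}]$.
\end{proof}

Applied to $p^m\lambda$, the lemma produces weights near $p^{m-1}\lambda$, not $p^{m-1}\lambda$ alone. To iterate we must allow weights $p^m\lambda+\nu-\rho$ with an offset $\nu$, and we must know that the offsets stay in a finite set. Define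
\[
R_{\nu,\eta}=c(\nu-p\eta)=c(p\eta-\nu)\in\mathbb N\qquad(\nu,\eta\in X),\qquad\quad\Pi=X\cap P .
\]
By (c2), $R_{w\nu,w\eta}=R_{\nu,\eta}$. By (c3), $R_{\nu,\eta}\ne0$ implies
\begin{equation}\label{eq:convex}
\eta=\tfrac1p\,\nu+\tfrac{p-1}p\,x\qquad\text{for some }x\in P ,
\end{equation}
so $\nu\in\Pi$ implies $\eta\in\Pi$. From now on $R$ denotes the finite matrix $(R_{\nu,\eta})_{\nu,\eta\in\Pi}$.

\begin{proposition}\label{prop:transfer}
For all $\lambda,\mu\in X_+$ and $m\ge0$,
\begin{equation}\label{eq:transfer}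
[\nabla(p^m\lambda):L(p^m\mu)]=\sum_{\eta\in\Pi}(R^m)_{\rho,\eta}\,[\chi(\lambda+\eta-\rho):L(\mu)] .
\end{equation}
\end{proposition}

\begin{proof}
For $\nu\in\Pi$ let $a_m(\nu)=[\chi(p^m\lambda+\nu-\rho):L(p^m\mu)]$. Let $m\ge1$ and $\lambda'=p^{m-1}\lambda$. We have $p\lambda'+\nu-\rho=(p-1)\rho+\bigl(\nu+p(\lambda'-\rho)\bigr)$, so (c1) gives $[\widehat Z(p\lambda'+\nu-\rho):k_{p(\lambda'+\eta-\rho)}]=c(\nu-p\eta)=R_{\nu,\eta}$. Lemma~\ref{lem:step}, with the summation variable written as $\lambda'+\eta-\rho$, yields $a_m(\nu)=\sum_{\eta\in\Pi}R_{\nu,\eta}\,a_{m-1}(\eta)$. Thus $a_m=R^ma_0$, and $a_m(\rho)$ is the left side of \eqref{eq:transfer} by (F1).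
\end{proof}

View $\Pi$ as the vertex set of a directed graph with $R_{\nu,\eta}$ arrows from $\nu$ to $\eta$. Then $(R^m)_{\rho,\eta}$ is the number of walks of length $m$ from $\rho$ to $\eta$. By \eqref{eq:convex} a step goes from $\nu$ the fraction $(p-1)/p$ of the way toward a point of $P$, and by (c4) there is exactly one arrow whenever that point is a vertex $w\rho$ and the step ends in $X$. In particular $R_{\rho,\rho}=1$: there is one loop at $\rho$, and it accounts for the term $[\nabla(\lambda):L(\mu)]$ in \eqref{eq:transfer}.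

\begin{example}\label{ex:sl2}
Let $G=\mathrm{SL}_2$, with $X=\mathbb Z$, $\rho=1$, $\mathbb Z\Phi=2\mathbb Z$ and $\Pi=\{-1,0,1\}$. By (c3), $c(\gamma)\ne0$ requires $|\gamma|\le p-1$ and $\gamma\equiv p-1\bmod2$. For $\gamma=p\eta-1$ the inequality leaves $\eta\in\{0,1\}$. If $p$ is odd, parity excludes $\eta=0$, the loop is the only arrow from $\rho$, and the sequence is constant for $m\ge0$. If $p=2$, then $R_{1,0}=c(-1)=1$ by (c4), and no arrow leaves $0$ because $c(2\theta)=0$ by parity. A walk from $\rho$ either stays at $\rho$ or moves to $0$ at its last step, so $[\nabla(2^m\lambda):L(2^m\mu)]=[\chi(\lambda):L(\mu)]+[\chi(\lambda-1):L(\mu)]$ for $m\ge1$. Section~\ref{sec:large} shows that the graph looks like this whenever $p\ge h-1$.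
\end{example}

\begin{example}\label{ex:sp4}
Let $G=\mathrm{Sp}_4$ and $p=2$, in the coordinates of Section~\ref{sec:sp4}. By Lemma~\ref{lem:sp4}, $k$ is the only simple $G_1T$-module with weight $0$, so $c(\gamma)$ is the multiplicity of $\gamma$ in $S$. With $x=e^{\varepsilon_1}$, $y=e^{\varepsilon_2}$,
\[
S=\prod_{\alpha>0}(e^{\alpha/2}+e^{-\alpha/2})=(x+x^{-1})(y+y^{-1})(x+x^{-1}+y+y^{-1}).
\]
Expanding, $c=1$ on $W\rho=\{(\pm2,\pm1),(\pm1,\pm2)\}$, $c=2$ on $W\nu=\{(\pm1,0),(0,\pm1)\}$ where $\nu=(1,0)$, and $c=0$ elsewhere. An arrow from a point goes to its midpoint with a weight of $S$, when the midpoint is integral. No arrow leaves a point with even coordinate sum. The nonzero entries in the rows of $\rho=(2,1)$ and $\nu=(1,0)$ are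
\[
\begin{array}{c|cccccc}
\eta&(2,1)&(0,1)&(1,0)&(2,0)&(0,0)&(1,1)\\\hline
R_{\rho,\eta}&1&1&2&1&1&2
\end{array}
\qquad
\begin{array}{c|cccc}
\eta&(0,\pm1)&(1,0)&(1,\pm1)&(0,0)\\\hline
R_{\nu,\eta}&1&2&1&2
\end{array}
\]
So walks from $\rho$ enter the orbit $W\nu$, and from each point of $W\nu$ four arrows lead back into $W\nu$: the number of walks grows exponentially. Two of these four arrows, those to $(0,\pm1)$, point toward vertices of $P$ (Figure~\ref{fig:sp4}) and are given by (c4) alone; arrows of this kind are what we find in every type when $p\le h-2$.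

As a check, take $\lambda=\omega_2$, $\mu=0$, $m=1$ in \eqref{eq:transfer}. For the six $\eta$ above, $\lambda+\eta$ is $(3,2)$, $(1,2)$, $(2,1)$, $(3,1)$, $(1,1)$, $(2,2)$, so $\chi(\lambda+\eta-\rho)$ is $\chi(\omega_2)$, $-\chi(0)$, $\chi(0)$, $\chi(\omega_1)$, $0$, $0$. The sum is $1-1+2\cdot1+0=2$, as in Theorem~\ref{thm:sp4}. The negative term shows that growth of $R^m$ can be read off from \eqref{eq:transfer} directly only when $\lambda$ is far from the walls.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]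
\draw[gray] (2,1)--(1,2)--(-1,2)--(-2,1)--(-2,-1)--(-1,-2)--(1,-2)--(2,-1)--cycle;
\foreach \p in {(0,0),(1,1),(1,-1),(-1,1),(-1,-1),(2,0),(-2,0),(0,2),(0,-2)} \fill[gray] \p circle (1pt);
\draw[dashed] (0,1)--(-2,1); \draw[dashed] (0,1)--(-1,2); \draw[dashed] (0,-1)--(-1,-2);
\draw[->,thick,shorten >=3pt] (2,1)--(0,1);
\draw[->,thick,shorten >=3pt] (1,0)--(0,1);
\draw[->,thick,shorten >=3pt] (1,0)--(0,-1);
\foreach \p in {(2,1),(1,2),(-1,2),(-2,1),(-2,-1),(-1,-2),(1,-2),(2,-1)} \fill \p circle (2pt);
\foreach \p in {(1,0),(-1,0),(0,1),(0,-1)} \filldraw[fill=white] \p circle (2.2pt);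
\node[right] at (2,1) {$\rho$}; \node[right] at (1.05,0) {$\nu$};
\end{tikzpicture}
\caption{The set $\Pi$ of weights in the convex hull of $W\rho$ for $\mathrm{Sp}_4$, $p=2$. Black points form the orbit $W\rho$, white points the orbit of $\nu=(1,0)$, and no arrow leaves a gray point. Each arrow drawn ends at the midpoint between its source and a black vertex (dashed continuation). One arrow leads from $\rho$ into the white orbit, and two lead from $\nu$ to other white points; the remaining arrows are not drawn.}
\label{fig:sp4}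
\end{figure}

\section{The case $p\ge h-1$}\label{sec:large}

In Example~\ref{ex:sl2} parity showed that the walk stops. In general the linkage principle plays this role. It is a statement about $G$-modules, and Lemma~\ref{lem:step} transports it to $c$ after a translation deep into the dominant chamber. The next lemma holds for all $p$.

\begin{lemma}\label{lem:linkage}
If $c(\gamma)\ne0$, then $\gamma+p\rho\in W\rho+p\mathbb Z\Phi$.
\end{lemma}

\begin{proof}
Let $\lambda=(p-1)\rho+\gamma$. Take $\xi=2N\rho\in\mathbb Z\Phi$ with $N$ so large that $\lambda+p\xi$ is dominant and $\eta+\xi$ is dominant for the finitely many $\eta$ with $[\widehat Z(\lambda):k_{p\eta}]\ne0$. Since $\operatorname{ch}\widehat Z(\lambda+p\xi)=e^{p\xi}\operatorname{ch}\widehat Z(\lambda)$, Lemma~\ref{lem:step} gives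
\[
[\nabla(\lambda+p\xi):L(p\xi)]=\sum_\eta[\widehat Z(\lambda):k_{p\eta}]\,[\nabla(\eta+\xi):L(\xi)]\ge c(\gamma)>0 ,
\]
because all terms are nonnegative and the term $\eta=0$ equals $c(\gamma)$. By (F3), $p\xi+\rho$ and $\lambda+p\xi+\rho=\gamma+p\rho+p\xi$ lie in one $W_p$-orbit. As $p\xi\in p\mathbb Z\Phi$, so do $\rho$ and $\gamma+p\rho$.
\end{proof}

Applied to $\gamma=\eta-p\theta$, the lemma says that an arrow $\eta\to\theta$ can exist only if
\begin{equation}\label{eq:row}
\eta\in W\rho+p(\theta-\rho)+p\mathbb Z\Phi .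
\end{equation}
So points with outgoing arrows are sparse, and for large $p$ they miss the inside of $P$.

\begin{lemma}\label{lem:orbit}
If $p\ge h-1$, then $(W\rho+p\mathbb Z\Phi)\cap P=W\rho$.
\end{lemma}

\begin{proof}
The set $O=W\rho+p\mathbb Z\Phi$ is the $W_p$-orbit of $\rho$. It lies in the lattice $X$, so it has elements of minimal norm. Let $y$ be the dominant $W$-conjugate of such an element, and let $N=\langle y,\alpha_0^\vee\rangle$. If $N>p$, then $y-(N-p)\alpha_0\in O$ lies strictly between $y$ and $s_{\alpha_0}y=y-N\alpha_0$, two distinct vectors of the same norm, so it is shorter than $y$; this contradicts minimality. Hence $y\in C$. Since $p\ge h-1$, also $\rho\in C$, and therefore $y=\rho$. Thus every element of $O\setminus W\rho$ has norm greater than $|\rho|$ and lies outside $P$ by (P2).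
\end{proof}

Condition \eqref{eq:row} differs from membership in $O$ by the term $p(\theta-\rho)$, which a priori lies only in $pX$. The next lemma removes it.

\begin{lemma}\label{lem:lattice}
Let $p\ge h-1$. If $R_{\rho,\eta}\ne0$ and $R_{\eta,\theta}\ne0$, then $\eta\in W\rho+p\mathbb Z\Phi$.
\end{lemma}

\begin{proof}
By (c3), $p\eta-\rho$ and $p\theta-\eta$ lie in $(p-1)\rho+\mathbb Z\Phi$, that is,
\[
p(\eta-\rho)\in\mathbb Z\Phi,\qquad p(\theta-\rho)-(\eta-\rho)\in\mathbb Z\Phi .
\]
Suppose first that $p$ does not divide $|X/\mathbb Z\Phi|$, so that multiplication by $p$ is injective on $X/\mathbb Z\Phi$. The first relation gives $\eta-\rho\in\mathbb Z\Phi$, the second then gives $\theta-\rho\in\mathbb Z\Phi$, and \eqref{eq:row} is the claim.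

Suppose that $p$ divides $|X/\mathbb Z\Phi|$. By the table in Section~\ref{sec:prelim}, types $B,C,D,E_7$ would require $p=2$, while $h-1\ge3$; type $E_6$ would require $p=3$, while $h-1=11$; and types $E_8,F_4,G_2$ have index $1$. In type $A_l$ the index is $h$, and $p\mid h$ with $p\ge h-1$ forces $p=h$, since $h-1\ge2$ does not divide $h$. So $\Phi=A_{p-1}$, $X=\mathbb Z^p/\mathbb Z(1,\dots,1)$, $W=S_p$, and the class of $\omega_1=\varepsilon_1$ generates $X/\mathbb Z\Phi$. In $X$,
\[
\rho=(p-1,\dots,1,0)=(p,p-1,\dots,1)=(0,p-1,\dots,1)+p\varepsilon_1=w\rho+p\omega_1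
\]
for a cyclic permutation $w$. For $u\in W$ we have $u\omega_1-\omega_1\in\mathbb Z\Phi$, hence $uw\rho+p\omega_1\in u\rho+p\mathbb Z\Phi$. As $u$ runs through $W$, both $uw\rho$ and $u\rho$ run through $W\rho$, so $O=W\rho+p\mathbb Z\Phi$ satisfies $O+p\omega_1=O$. Therefore $O+pX=O$, and \eqref{eq:row} gives $\eta\in O$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:simple}(1)]
Let $\eta\ne\rho$ with $R_{\rho,\eta}\ne0$. We claim that $R_{\eta,\theta}=0$ for all $\theta$. By \eqref{eq:convex}, $\eta=\frac1p\rho+\frac{p-1}px$ with $x\in P$. If $\eta$ were in $W\rho$, it would be an extreme point of $P$ by (P2), which forces $\eta=\rho$. So $\eta\in P\setminus W\rho$, and $\eta\notin W\rho+p\mathbb Z\Phi$ by Lemma~\ref{lem:orbit}. The claim follows from Lemma~\ref{lem:lattice}.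

Let $r$ be the row of $R$ indexed by $\rho$. By the claim, $(rR)_\theta=R_{\rho,\rho}R_{\rho,\theta}=r_\theta$. Hence the row of $R^m$ indexed by $\rho$ is $rR^{m-1}=r$ for all $m\ge1$, and the right side of \eqref{eq:transfer} does not depend on $m\ge1$.
\end{proof}

Lemma~\ref{lem:orbit} fails when $p\le h-2$: the reflection $\rho-(h-1-p)\alpha_0$ of $\rho$ lies strictly between $\rho$ and $s_{\alpha_0}\rho$, so it belongs to $P$ and is shorter than $\rho$. Points of this kind are the places where a walk may continue.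

\section{A criterion for exponential growth}\label{sec:small}

To prove growth we need lower bounds for $c$. The values (c4) give the arrows inside an orbit $W\nu$. To enter the orbit from $\rho$ we use, in most types, one more family of nonzero values.

\subsection*{Values of $c$ along a root}
By (c2), $c((p-1)\rho-n\beta)=[\widehat Z(n\beta):k]$. For a positive root $\beta$, the reflections of $W_p$ along $\beta$ send $\rho$ to $\rho+n\beta$ with $n\equiv-\langle\rho,\beta^\vee\rangle\bmod p$, so these $n$ are compatible with Lemma~\ref{lem:linkage}. The next lemma shows that the smallest positive one does give a trivial composition factor.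

\begin{lemma}\label{lem:c5}
Let $\beta>0$ be a root and let $1\le n\le p-1$ with $\langle\rho,\beta^\vee\rangle\equiv-n\bmod p$. Then $c((p-1)\rho-n\beta)\ge1$.
\end{lemma}

If $\beta$ is simple, then $n=p-1$ and $(p-1)\rho-n\beta=(p-1)s_\beta\rho$, so the lemma is contained in (c4). In general the plan is to cut the $\beta$-string $\sigma_{p-1}(\beta)$ in the character of $\widehat Z(n\beta)$ into its first $n$ and last $p-n$ terms; the second piece has highest weight $0$. The difficulty is to show that both pieces are characters of modules. For a simple root this follows by inducing from a minimal parabolic subalgebra, and the $W$-invariance of $S$ lets us move $\beta$ to a simple root.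

\begin{proof}
Choose $w\in W$ and a simple root $a$ with $wa=\beta$. Let $\omega_a$ be the fundamental weight dual to $a^\vee$, let $L_a\supset T$ be the Levi subgroup with roots $\pm a$, and let $\mathfrak p_a^+=\mathfrak b^+\oplus\mathfrak g_{-a}$.

\emph{Modules with a short $a$-string.} Let $0\le d\le p-1$ and $y\in X$ with $\langle y,a^\vee\rangle=d+pj$, $j\in\mathbb Z$. The weight $y-pj\omega_a$ pairs to $d$ with $a^\vee$, so by (F1) the induced module $\nabla_{L_a}(y-pj\omega_a)$ of $L_a$ has character $e^{y-pj\omega_a}\sigma_d(a)$. Tensoring with $k_{pj\omega_a}$ gives an $(L_a)_1T$-module $N$ of character $e^y\sigma_d(a)$. Let the root spaces $\mathfrak g_\alpha$ with $\alpha>0$, $\alpha\ne a$, act on $N$ by zero, and put $V_d(y)=u(\mathfrak g)\otimes_{u(\mathfrak p_a^+)}N$. By PBW this $G_1T$-module has character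
\[
\operatorname{ch}V_d(y)=e^y\sigma_d(a)\prod_{\alpha>0,\ \alpha\ne a}\sigma_{p-1}(\alpha)=\operatorname{ch}\widehat Z(y)\cdot\frac{\sigma_d(a)}{\sigma_{p-1}(a)} .
\]

\emph{Cutting the string.} Put $x=(p-1)\rho-(p-1)w^{-1}\rho+na$; it is chosen so that, by \eqref{eq:chZ},
\[
w\operatorname{ch}\widehat Z(x)=e^{-(p-1)\rho+n\beta}S=\operatorname{ch}\widehat Z(n\beta),\qquad
w\operatorname{ch}\widehat Z(x-na)=e^{-(p-1)\rho}S=\operatorname{ch}\widehat Z(0).
\]
Since $\langle w^{-1}\rho,a^\vee\rangle=\langle\rho,\beta^\vee\rangle\equiv-n$, we have modulo $p$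
\[
\langle x,a^\vee\rangle=(p-1)-(p-1)\langle\rho,\beta^\vee\rangle+2n\equiv-1-n+2n=n-1,\qquad
\langle x-na,a^\vee\rangle\equiv p-n-1 .
\]
This is where the congruence for $n$ is used: the modules $V_{n-1}(x)$ and $V_{p-n-1}(x-na)$ are defined. From $\sigma_{p-1}(a)=\sigma_{n-1}(a)+e^{-na}\sigma_{p-n-1}(a)$ we get $\operatorname{ch}\widehat Z(x)=\operatorname{ch}V_{n-1}(x)+\operatorname{ch}V_{p-n-1}(x-na)$.

\emph{Twisting back.} Let $Q={}^wV_{p-n-1}(x-na)$. Applying $w$ gives $\operatorname{ch}\widehat Z(n\beta)=\operatorname{ch}{}^wV_{n-1}(x)+\operatorname{ch}Q$, so $[\widehat Z(n\beta):k]\ge[Q:k]$. Moreover, as $\beta>0$,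
\[
\operatorname{ch}Q=\operatorname{ch}\widehat Z(0)\cdot\frac{\sigma_{p-n-1}(\beta)}{\sigma_{p-1}(\beta)}=\sigma_{p-n-1}(\beta)\prod_{\alpha>0,\ \alpha\ne\beta}\sigma_{p-1}(\alpha).
\]
All weights of $Q$ are $\le0$ and $0$ occurs once, so $[Q:k]=1$.
\end{proof}

\subsection*{Branching weights}
The following definition records the pattern of Figure~\ref{fig:sp4} in terms of the root system and $p$ alone.

\begin{definition}\label{def:branch}
A \emph{branching weight} for $(\Phi,p)$ is an element $\nu\in\rho+\mathbb Z\Phi$ with the following two properties.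
\begin{itemize}
\item[(E)] (Entry.) For some $\eta\in W\nu$, either $p\eta-\rho\in(p-1)W\rho$, or $p\eta-\rho\in W\bigl((p-1)\rho-n\beta\bigr)$ for a root $\beta>0$ and an integer $1\le n\le p-1$ with $\langle\rho,\beta^\vee\rangle\equiv-n\bmod p$.
\item[(B)] (Branching.) There are two distinct $\eta\in W\nu$ with $p\eta-\nu\in(p-1)W\rho$.
\end{itemize}
\end{definition}

\begin{proposition}\label{prop:suffices}
If $\nu$ is a branching weight for $(\Phi,p)$, then the conclusion of Proposition~\ref{prop:simple}(2) holds with $M=\{\lambda+\eta-\rho:\eta\in W\nu\}$, where $\lambda=2h\rho$.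
\end{proposition}

\begin{proof}
By (E), (c2), (c4) and Lemma~\ref{lem:c5}, $R_{\rho,\eta_0}\ge1$ for some $\eta_0\in W\nu$; in particular $W\nu\subset\Pi$ by \eqref{eq:convex}. By (B) and (c4), $\sum_{\eta\in W\nu}R_{\nu',\eta}\ge2$ for $\nu'=\nu$, and then for all $\nu'\in W\nu$ because $R_{w\nu,w\eta}=R_{\nu,\eta}$. Let $t_m=\sum_{\eta\in W\nu}(R^m)_{\rho,\eta}$. Then $t_1\ge1$ and, since all entries are nonnegative,
\[
t_{m+1}\ge\sum_{\nu'\in W\nu}(R^m)_{\rho,\nu'}\sum_{\eta\in W\nu}R_{\nu',\eta}\ge2t_m ,
\]
so $t_m\ge2^{m-1}$. For $\eta\in\Pi$ and a simple root $a$, (P3) gives $\langle\lambda+\eta-\rho,a^\vee\rangle\ge2h-(h-1)-1>0$. So all weights $\lambda+\eta-\rho$ in \eqref{eq:transfer} are dominant and all terms are nonnegative. For $\mu=\lambda+\eta-\rho$, the term of $\eta$ alone gives $[\nabla(p^m\lambda):L(p^m\mu)]\ge(R^m)_{\rho,\eta}$. Summing over $\eta\in W\nu$ gives the bound $t_m$. Finally $|M|\le|W|$, and $M\subset\mathbb Z\Phi$ because $2\rho\in\mathbb Z\Phi$ and $w\nu-\rho=(w\nu-\nu)+(\nu-\rho)\in\mathbb Z\Phi$.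
\end{proof}

Conditions (E) and (B) can be checked inside a subsystem of small rank. Let $\Psi\subset\Phi$ be a set of roots, $W_\Psi$ the subgroup generated by the reflections in $\Psi$, and $\pi$ the orthogonal projection of $E$ onto the span $E_\Psi$ of $\Psi$. The group $W_\Psi$ preserves $E_\Psi$ and fixes its orthogonal complement pointwise, and $\langle\pi x,\beta^\vee\rangle=\langle x,\beta^\vee\rangle$ for roots $\beta\in E_\Psi$.

\begin{lemma}\label{lem:local}
Let $\nu\in\rho+\mathbb Z\Phi$ with $\nu-\rho\in E_\Psi$. Suppose that \emph{(E)} and \emph{(B)} hold with $\rho,\nu,W$ replaced by $\pi\rho,\pi\nu,W_\Psi$ and with $\beta\in\Phi^+\cap E_\Psi$. Then $\nu$ is a branching weight for $(\Phi,p)$.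
\end{lemma}

\begin{proof}
The vector $z=\rho-\pi\rho=\nu-\pi\nu$ is fixed by $W_\Psi$. If $\eta'=u\pi\nu$ with $u\in W_\Psi$, then $\eta=\eta'+z=u\nu\in W\nu$, and
\[
p\eta-\rho=(p\eta'-\pi\rho)+(p-1)z,\qquad p\eta-\nu=(p\eta'-\pi\nu)+(p-1)z .
\]
For $w\in W_\Psi$ and $n\ge0$, also $w((p-1)\rho-n\beta)=w((p-1)\pi\rho-n\beta)+(p-1)z$. So each relation for $\eta'$ becomes the relation for $\eta$ when $(p-1)z$ is added to both sides.
\end{proof}

By a \emph{Levi subsystem} we mean the irreducible root system $\Phi_I=\Phi\cap\mathbb ZI$ attached to a connected subset $I$ of the Dynkin diagram, with $I$ as its set of simple roots.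

\begin{corollary}\label{cor:levi}
If a Levi subsystem $\Phi_I$ has a branching weight for $p$, then so does $\Phi$.
\end{corollary}

\begin{proof}
Take $\Psi=I$. Then $\pi\rho$ and the half-sum $\rho_I$ of the positive roots of $\Phi_I$ both lie in $E_I$ and pair to $1$ with $a^\vee$ for all $a\in I$, so $\pi\rho=\rho_I$. If $\nu_I$ is a branching weight for $\Phi_I$, apply Lemma~\ref{lem:local} to $\nu=\rho+(\nu_I-\rho_I)$, for which $\pi\nu=\nu_I$.
\end{proof}

\section{Branching weights for $p\le h-2$}\label{sec:types}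

By Proposition~\ref{prop:suffices}, the following statement completes the proof of Proposition~\ref{prop:simple}(2), and with it of Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:exist}
If $\Phi$ is irreducible and $p\le h-2$ is prime, then $(\Phi,p)$ has a branching weight.
\end{proposition}

The end of Section~\ref{sec:large} tells us where to look. In every case below, $\nu=\rho-\alpha$ for a positive root $\alpha$ with $\langle\rho,\alpha^\vee\rangle=jp+1$, so $\nu$ is the mirror image of $\rho$ in the nearby hyperplane $\langle x,\alpha^\vee\rangle=jp$; here $j=1$, except that $j=2$ for $F_4$ with $p=5$. The condition $\nu\in\rho+\mathbb Z\Phi$ is then automatic. To satisfy (B) one looks for $w$ with $w\rho\equiv\nu\bmod pX$ and sets $\eta=\frac1p(\nu+(p-1)w\rho)$.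

\subsection*{Simply laced types}
Here roots and coroots are identified, all roots have squared norm $2$, and $\langle\rho,\alpha^\vee\rangle$ is the height of $\alpha$. One computation in type $A_3$ covers all cases.

\begin{lemma}\label{lem:ADE}
Let $\Phi$ be simply laced, let $\alpha$ be a root of height $p+1$, and let $a\ne b$ be simple roots with $\langle\alpha,a^\vee\rangle=\langle\alpha,b^\vee\rangle=1$. Then $\nu=\rho-\alpha$ is a branching weight for $(\Phi,p)$.
\end{lemma}

\begin{proof}
If $\langle a,b^\vee\rangle=-1$, the root $s_a\alpha=\alpha-a$ pairs to $2$ with $b^\vee$, so it equals $b$, and $\alpha$ has height $2<p+1$. Hence $a\perp b$, and $\beta=s_bs_a\alpha=\alpha-a-b$ is a root of height $p-1\ge1$ with $\langle\beta,a^\vee\rangle=\langle\beta,b^\vee\rangle=-1$. So $\Psi=\{a,\beta,b\}$ is a base of type $A_3$. Identify $E_\Psi$ with $\mathbb R^4/\mathbb R(1,1,1,1)$ so that $a=e_1-e_2$, $\beta=e_2-e_3$, $b=e_3-e_4$ and $W_\Psi=S_4$; the pairings with $a^\vee,\beta^\vee,b^\vee$ are the consecutive differences of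 coordinates. For $\rho$ these are $1,p-1,1$, and $\alpha=e_1-e_4$, so
\[
\pi\rho=(p+1,\,p,\,1,\,0),\qquad\pi\nu=(p,\,p,\,1,\,1).
\]
We verify the hypotheses of Lemma~\ref{lem:local}.

(E) Take this $\beta$ and $n=1$. Then $(p-1)\pi\rho-\beta=(p^2-1,\,p^2-p-1,\,p,\,0)$. For $\eta=(p,1,p,1)$ we get $p\eta-\pi\rho=(p^2-p-1,\,0,\,p^2-1,\,p)$, a permutation of it.

(B) Modulo $p$ the entries of $\pi\rho$ are $1,0,1,0$ and those of $\pi\nu$ are $0,0,1,1$, so several permutations of $\pi\rho$ are congruent to $\pi\nu$. Two of them give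
\begin{align*}
\eta&=(1,p,1,p):& p\eta-\pi\nu&=(0,\,p^2-p,\,p-1,\,p^2-1)=(p-1)(0,\,p,\,1,\,p+1),\\
\eta&=(1,p,p,1):& p\eta-\pi\nu&=(0,\,p^2-p,\,p^2-1,\,p-1)=(p-1)(0,\,p,\,p+1,\,1).\qedhere
\end{align*}
\end{proof}

\emph{Type $A_l$, $p\le l-1$.} With simple roots $a_1,\dots,a_l$ along the chain, take $\alpha=a_1+\dots+a_{p+1}$, $a=a_1$, $b=a_{p+1}$; both pairings are $2-1=1$.

\emph{Type $D_l$, $l\ge4$, $p\le2l-4$.} For $p=2$ use a Levi subsystem $A_3$. For odd $p$ we have $3\le p\le2l-5$, so $m=(p+5)/2$ satisfies $4\le m\le l$, and we may work in the Levi subsystem $D_m$. There $\rho=(m-1,m-2,\dots,0)$, the root $\alpha=\varepsilon_1+\varepsilon_3$ has height $(m-1)+(m-3)=p+1$, and $a=\varepsilon_1-\varepsilon_2$, $b=\varepsilon_3-\varepsilon_4$ are simple roots pairing to $1$ with $\alpha$.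

\emph{Types $E_6,E_7,E_8$.} The primes to be covered are $p\le10$, $p\le16$, $p\le28$. The chain of Levi subsystems $D_5\subset E_6\subset E_7\subset E_8$ and Corollary~\ref{cor:levi} leave $p=7$ for $E_6$ (as $D_5$ covers $p\le6$), $p=11,13$ for $E_7$, and $p=17,19,23$ for $E_8$. Number the simple roots as in Bourbaki: $a_1,a_3,a_4,\dots,a_l$ form a chain and $a_2$ is joined to $a_4$. For $\alpha=\sum c_ia_i$, the pairing $\langle\alpha,a_i^\vee\rangle$ is $2c_i$ minus the sum of the $c_j$ over the neighbors $j$ of $i$, and the squared norm is $\sum_ic_i\langle\alpha,a_i^\vee\rangle$. In a simply laced root lattice the vectors of squared norm $2$ are the roots, so the last column shows that each $\alpha$ is a root.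
\[
\begin{array}{cc|l|c|l|c|l}
\Phi&p&(c_i)&\text{height}&(\langle\alpha,a_i^\vee\rangle)&a,b&\text{squared norm}\\\hline
E_6&7&(1,1,1,2,2,1)&8&(1,0,-1,0,1,0)&a_1,a_5&1-1+2\\
E_7&11&(1,1,2,3,2,2,1)&12&(0,-1,0,1,-1,1,0)&a_4,a_6&-1+3-2+2\\
E_7&13&(1,2,2,3,3,2,1)&14&(0,1,0,-1,1,0,0)&a_2,a_5&2-3+3\\
E_8&17&(1,2,3,4,3,2,2,1)&18&(-1,0,1,0,0,-1,1,0)&a_3,a_7&-1+3-2+2\\
E_8&19&(2,2,3,4,3,3,2,1)&20&(1,0,0,0,-1,1,0,0)&a_1,a_6&2-3+3\\
E_8&23&(2,3,4,5,4,3,2,1)&24&(0,1,1,-1,0,0,0,0)&a_2,a_3&3+4-5
\end{array}
\]

\subsection*{Types $B$ and $C$}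
Here $h=2l$ and $W$ is the group of signed permutations of the coordinates. The roots $\varepsilon_i\pm\varepsilon_j$ are their own coroots; in type $B$ the coroot of $\varepsilon_i$ is $2\varepsilon_i$.

\emph{$B_2=C_2$, $p=2$.} This is Figure~\ref{fig:sp4}. In the coordinates of $C_2$, $\rho=(2,1)$ and $\nu=\rho-(\varepsilon_1+\varepsilon_2)=(1,0)$. (E) For $\eta=(0,1)$, $2\eta-\rho=(-2,1)\in W\rho$. (B) For $\eta=(0,\pm1)$, $2\eta-\nu=(-1,\pm2)\in W\rho$. Every $B_l$ and $C_l$ with $l\ge2$ has a Levi subsystem of this type, so $p=2$ is done for them. For $l=2$ it is the only prime $\le h-2=2$.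

Let $l\ge3$ and let $p\le2l-2$ be odd. Then $p\le2l-3$, so $m=(p+3)/2$ satisfies $3\le m\le l$. By Corollary~\ref{cor:levi} it suffices to treat $B_m$ and $C_m$ with $p=2m-3$.

\emph{$B_m$, $p=2m-3$, $m\ge3$.} We have $2\rho=(p+2,p,p-2,\dots,1)$. Let $\nu=\rho-(\varepsilon_1+\varepsilon_2)$ and apply Lemma~\ref{lem:local} to the roots in the span of $\varepsilon_1,\varepsilon_2,\varepsilon_3$; that is, we record the first three coordinates only. We double all vectors: $2\pi\rho=(p+2,p,p-2)$ and $2\pi\nu=(p,p-2,p-2)$.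

(E) Take $\beta=\varepsilon_3$, with $\langle\rho,\beta^\vee\rangle=p-2$ and $n=2\le p-1$. Then $2((p-1)\pi\rho-2\beta)=(p^2+p-2,\,p^2-p,\,p^2-3p-2)$. For $2\eta=(p-2,-(p-2),-p)$,
\[
2(p\eta-\pi\rho)=\bigl(p^2-3p-2,\ -(p^2-p),\ -(p^2+p-2)\bigr).
\]

(B) Using $p(p-2)+p=(p-1)p$, $\ p(p-2)-(p-2)=(p-1)(p-2)$ and $p^2+(p-2)=(p-1)(p+2)$,
\begin{align*}
2\eta&=(-(p-2),\,p-2,\,-p):&2(p\eta-\pi\nu)&=(p-1)\bigl(-p,\ p-2,\ -(p+2)\bigr),\\
2\eta&=(-(p-2),\,-p,\,p-2):&2(p\eta-\pi\nu)&=(p-1)\bigl(-p,\ -(p+2),\ p-2\bigr).
\end{align*}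

\emph{$C_m$, $p=2m-3$, $m\ge4$.} We have $\rho=(m,m-1,\dots,1)$. Let $\nu=\rho-(\varepsilon_1+\varepsilon_3)$ and record the first four coordinates: $\pi\rho=(m,m-1,m-2,m-3)$ and $\pi\nu=(m-1,m-1,m-3,m-3)$. The relation $p=2m-3$ gives
\[
p(m-3)+(m-1)=(p-1)(m-2),\qquad p(m-1)+(m-3)=(p-1)m .
\]
Let $\eta=(m-1,\,-(m-3),\,m-3,\,-(m-1))$.

(E) Take $\beta=\varepsilon_2+\varepsilon_4$, with $\langle\rho,\beta^\vee\rangle=2m-4=p-1$ and $n=1$. With $q=p-1$,
\begin{align*}
q\,\pi\rho-\beta&=\bigl(qm,\ q(m-1)-1,\ q(m-2),\ q(m-3)-1\bigr),\\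
p\eta-\pi\rho&=\bigl(q(m-1)-1,\ -q(m-2),\ q(m-3)-1,\ -qm\bigr).
\end{align*}

(B) For the same $\eta$, $p\eta-\pi\nu=q\bigl(m-1,\,-(m-2),\,m-3,\,-m\bigr)$. The first two entries of $\pi\nu$ are equal and those of $\eta$ are different, so interchanging the first two entries of $\eta$ gives a second solution.

\emph{$C_3$, $p=3$.} Here $\rho=(3,2,1)$ and $\nu=\rho-(\varepsilon_1+\varepsilon_3)=(2,2,0)$. (E) Take $\beta=\varepsilon_1-\varepsilon_3$, with $\langle\rho,\beta^\vee\rangle=2$ and $n=1$; then $2\rho-\beta=(5,4,3)$, and $\eta=(0,2,2)$ gives $3\eta-\rho=(-3,4,5)$. (B) For $\eta=(2,0,2)$ and $\eta=(0,2,2)$, $3\eta-\nu$ is $(4,-2,6)$ and $(-2,4,6)$, both signed permutations of $2\rho=(6,4,2)$.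

\subsection*{Type $F_4$}
The primes are $2,3,5,7$. The Levi subsystems $B_2$ and $B_3$ cover $p=2$ and $p=3$. For $p=5,7$ take the roots $\pm\varepsilon_i\pm\varepsilon_j$, $\pm\varepsilon_i$, $\frac12(\pm1,\pm1,\pm1,\pm1)$, with simple roots $\varepsilon_2-\varepsilon_3$, $\varepsilon_3-\varepsilon_4$, $\varepsilon_4$, $\frac12(1,-1,-1,-1)$, so that $2\rho=(11,5,3,1)$. The group $W$ contains all signed permutations and the reflection $s\colon x\mapsto x-\frac12(\sum_ix_i)(1,1,1,1)$. We double all vectors.

\emph{$p=5$.} Let $\nu=\rho-\varepsilon_1$, so $2\nu=(9,5,3,1)$. (E) Take $\beta=\varepsilon_1-\varepsilon_3$, with $\langle\rho,\beta^\vee\rangle=4$ and $n=1$; then $2(4\rho-\beta)=(42,20,14,4)$. For $2\eta=(5,-3,9,1)$, $2(5\eta-\rho)=(14,-20,42,4)$. (B) For $2\eta=(1,5,3,9)$, $2(5\eta-\nu)=(-4,20,12,44)=4(-1,5,3,11)$. For $2\eta=(9,-3,-5,1)$, $2(5\eta-\nu)=(36,-20,-28,4)=4(9,-5,-7,1)$, and $(9,-5,-7,1)$ is a signed permutation of $s(11,5,3,1)=(1,-5,-7,-9)$.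

\emph{$p=7$.} Let $\nu=\rho-(\varepsilon_1+\varepsilon_2)$, so $2\nu=(9,3,3,1)$. (E) Take $\beta=\varepsilon_1-\varepsilon_4$, with $\langle\rho,\beta^\vee\rangle=5$ and $n=2$; then $2(6\rho-2\beta)=(62,30,18,10)$ is conjugate to $s(62,30,18,-10)=(12,-20,-32,-60)$. For $2\eta=(-3,-1,9,3)$, $2(7\eta-\rho)=(-32,-12,60,20)$. (B) For $2\eta=(-3,3,-9,1)$, $2(7\eta-\nu)=(-30,18,-66,6)=6(-5,3,-11,1)$. For $2\eta=(-3,-9,3,1)$, $2(7\eta-\nu)=6(-5,-11,3,1)$.

\subsection*{Type $G_2$}
The primes are $2$ and $3$. Let $a$ be the short and $b$ the long simple root, and write $(x,y)=xa+yb$. Then $\langle(x,y),a^\vee\rangle=2x-3y$ and $\langle(x,y),b^\vee\rangle=2y-x$, so $s_a(x,y)=(3y-x,y)$ and $s_b(x,y)=(x,x-y)$. We have $\rho=(5,3)$ and $-1\in W$. The short roots $\pm(1,0),\pm(1,1),\pm(2,1)$ form one orbit. The orbit $W\rho$ contains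
\[
(5,3)\overset{s_b}\longmapsto(5,2)\overset{s_a}\longmapsto(1,2)\overset{s_b}\longmapsto(1,-1),\qquad
(5,3)\overset{s_a}\longmapsto(4,3)\overset{s_b}\longmapsto(4,1),
\]
and the negatives of these points. For the long roots, $(3a+b)^\vee=a^\vee+b^\vee$ and $(3a+2b)^\vee=a^\vee+2b^\vee$, which pair with $\rho$ to $2$ and $3$.

\emph{$p=2$.} Let $\nu=\rho-(3a+2b)=(2,1)$, a short root. (E) Take $\beta=3a+2b$ and $n=1$; then $\rho-\beta=(2,1)$, and $\eta=(2,1)$ gives $2\eta-\rho=(-1,-1)$, again a short root. (B) For $\eta=(-1,0)$ and $\eta=(-1,-1)$, $2\eta-\nu$ is $-(4,1)$ and $-(4,3)$.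

\emph{$p=3$.} Let $\nu=\rho-(a+b)=(4,2)$, twice a short root, so $W\nu=\{\pm(2,0),\pm(2,2),\pm(4,2)\}$. (E) Take $\beta=3a+b$ and $n=1$; then $2\rho-\beta=(7,5)$. For $\eta=(2,2)$, $3\eta-\rho=(1,3)$, and $(7,5)\overset{s_a}\mapsto(8,5)\overset{s_b}\mapsto(8,3)\overset{s_a}\mapsto(1,3)$. (B) For $\eta=(2,2)$ and $\eta=(2,0)$, $3\eta-\nu$ is $2(1,2)$ and $2(1,-1)$.

\medskip
Every irreducible root system and every prime $p\le h-2$ has now been treated. This proves Proposition~\ref{prop:exist}. \qed

\begin{thebibliography}{9}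

\bibitem{CW}
Kevin Coulembier and Geordie Williamson, \emph{Perfecting group schemes}, arXiv:2206.05867 (2022).

\bibitem{J}
Jantzen, \emph{Representations of Algebraic Groups}.

\end{thebibliography}
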